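\title{A homologically defined $\sigma$-ideal on the Hilbert cube that is not maximal}

\begin{abstract}
Let $\mathcal B$ be the family of Borel subsets of the Hilbert cube in which every connected subset has a homological $Z_\omega$-set as its closure. We show that the $\sigma$-ideal generated by $\mathcal B$ is not maximal among non-trivial topologically invariant $\sigma$-ideals with Borel base. For every prime $p$, testing connected sets by homology with coefficients in $\mathbb F_p$ gives a strictly larger ideal of this kind. Strictness is witnessed by one explicit closed set, defined by polynomial inequalities, that is invisible to homology modulo every prime and visible to rational homology. A variant built from Moore spaces gives $2^{\aleph_0}$ larger ideals, among them an infinite antichain.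
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection*{Invariant $\sigma$-ideals}
Let $\mathbb I=[0,1]$ and $\omega=\{0,1,2,\dots\}$; the Hilbert cube is $\mathbb I^\omega$. A family $\mathcal I$ of subsets of a set $X$ is an \emph{ideal} if it is closed under taking subsets and under unions of two members, and a \emph{$\sigma$-ideal} if it is also closed under countable unions. It is \emph{non-trivial} if it contains an uncountable set and differs from $\mathcal P(X)$. For a family $\mathcal F$ of subsets of $X$, the $\sigma$-ideal $\sigma\mathcal F$ generated by $\mathcal F$ consists of all subsets of countable unions of members of $\mathcal F$. An ideal on a Polish space has \emph{Borel base} if each of its members is contained in a Borel member. An ideal $\mathcal I$ on a space $X$ is \emph{topologically invariant} if $\mathcal I=\{h(A):A\in\mathcal I\}$ for every homeomorphism $h:X\to X$. Such an ideal is a notion of smallness that depends on the topology of $X$ alone. A non-trivial topologically invariant $\sigma$-ideal with Borel base on $\mathbb I^\omega$ is \emph{maximal} if no ideal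 of the same kind strictly contains it.

Maximality of $\mathcal I$ has a concrete meaning: for every Borel set $B\notin\mathcal I$, the cube is covered by one member of $\mathcal I$ and countably many sets $h(B)$, with $h$ a homeomorphism of the cube. Indeed, $\mathcal I$ and the sets $h(B)$ generate an invariant $\sigma$-ideal with Borel base that strictly contains $\mathcal I$, so if $\mathcal I$ is maximal this ideal contains the cube. Conversely, a strictly larger non-trivial ideal of our kind contains a Borel set $B\notin\mathcal I$, and no such cover exists for it.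

\subsection*{Negligible closed sets}
A closed subset $A$ of a space $Y$ is a \emph{$Z_n$-set} if the maps $f:\mathbb I^n\to Y$ with $f(\mathbb I^n)\cap A=\emptyset$ are dense in $C(\mathbb I^n,Y)$ with the compact-open topology; for metric $Y$ this is the topology of uniform convergence. It is a \emph{$Z_\omega$-set} if it is a $Z_n$-set for every $n\in\omega$: every cube mapped into $Y$ can be pushed off $A$ by an arbitrarily small move. A closed set $A\subseteq\mathbb I^\omega$ is a \emph{homological $Z_\omega$-set} if $A\times\{0\}$ is a $Z_\omega$-set in $\mathbb I^\omega\times[-1,1]$.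

A point $a\in\mathbb I^\omega$ is a $Z_\omega$-set: replacing the $i$th coordinate of a map $f$ by a constant different from $a_i$ gives a map that misses $a$, and these maps converge uniformly to $f$ as $i\to\infty$. The slice $\{x_0=\frac12\}$ is not even a $Z_1$-set, since every path close to $t\mapsto(t,0,0,\dots)$ crosses it. Every $Z_\omega$-set is a homological $Z_\omega$-set (approximate the $\mathbb I^\omega$-component of the map), and a closed subset of a homological $Z_\omega$-set is again one.

Let $\mathcal B$ be the family of all Borel sets $B\subseteq\mathbb I^\omega$ such that the closure $\overline C$ of every connected set $C\subseteq B$ is a homological $Z_\omega$-set. By the remarks above, $\mathcal B$ contains two very different kinds of sets: all homological $Z_\omega$-sets, and all totally disconnected Borel sets, such as the uncountable set $\{0,1\}^\omega$. The ideal $\sigma\mathcal B$ is topologically invariant and has Borel base. It is known to be non-trivial; that $\mathbb I^\omega\notin\sigma\mathcal B$ will also follow from Theorem~\ref{thm:ideals}. The following question was posed in~\cite{BMRZ}.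

\begin{quote}
\emph{Is $\sigma\mathcal B$ a maximal non-trivial topologically invariant $\sigma$-ideal with Borel base on $\mathbb I^\omega$?}
\end{quote}

One would guess yes. The definition of $\mathcal B$ restricts only the connected pieces of a set, and asks of them a weak form of negligibility. The proof that the cube is not in $\sigma\mathcal B$ (Section~\ref{sec:avoid}) uses this property and nothing else about $\mathcal B$, so the definition looks as generous as the argument permits. It is not: the argument follows a homology class with coefficients in \emph{one} group, while a homological $Z_\omega$-set is invisible to homology with coefficients in \emph{all} groups. The answer is no.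

\subsection*{Results}
Let $D=\{w\in\mathbb C:|w|\le1\}$, $S^1=\partial D$, and
\[
X=D^\omega=\{(x_0,x_1,\dots):x_i\in D\},\qquad d(x,y)=\sum_{i\ge0}2^{-i}|x_i-y_i| .
\]
Since $D\cong\mathbb I^2$ we have $X\cong\mathbb I^\omega$, and all notions above are topological, so from now on we work in $X$. Homology is singular homology. For an abelian group $G\ne0$ and a closed set $K\subseteq X$ put
\[
h_k(K)=h_k(K;G)=H_k(X,X\setminus K;G),
\]
and call $K$ \emph{$G$-null} if $h_k(K;G)=0$ for all $k\ge0$. As $X$ is convex, the exact sequence of the pair gives $h_0(X)=G$ and, for $K\neq X$, $h_0(K)=0$ and $h_k(K)\cong\tilde H_{k-1}(X\setminus K;G)$ for $k\ge1$. So $K\ne X$ is $G$-null exactly when its complement has the $G$-homology of a point. The empty set is $G$-null. The sets $X$ and $\{x_1=0\}$ are not; the complement of the latter is homotopy equivalent to $S^1$, so $h_2=G$. Let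
\[
\mathcal B_G=\{B\subseteq X\text{ Borel}:\ \overline C\text{ is $G$-null for every connected }C\subseteq B\}.
\]

\begin{theorem}\label{thm:ideals}
For every abelian group $G\neq0$, $\sigma\mathcal B_G$ is a non-trivial topologically invariant $\sigma$-ideal with Borel base, and $\sigma\mathcal B\subseteq\sigma\mathcal B_G$. If $A\subseteq X$ is closed and not $G$-null, then $A\notin\sigma\mathcal B_G$.
\end{theorem}

\begin{theorem}\label{thm:L}
Define $z_0(x)=2x_0$ and $z_n(x)=4z_{n-1}(x)^n-2x_n$ for $n\ge1$, and let
\[
L=\{x\in X:\ |z_n(x)|\le1\text{ for all }n\ge0\}.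
\]
Then every closed subset of $L$ is $\mathbb F_p$-null for every prime $p$, but $H_2(X,X\setminus L;\mathbb Q)\ne0$.
\end{theorem}

\begin{corollary}\label{cor:answer}
$\sigma\mathcal B\subsetneq\sigma\mathcal B_{\mathbb F_p}$ for every prime $p$. Hence $\sigma\mathcal B$ is not maximal.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:ideals}, $\sigma\mathcal B_{\mathbb F_p}$ is a non-trivial topologically invariant $\sigma$-ideal with Borel base that contains $\sigma\mathcal B$. The set $L$ is closed, because each $z_n$ is a polynomial in $x_0,\dots,x_n$. If $C\subseteq L$ is connected, then $\overline C$ is a closed subset of $L$, hence $\mathbb F_p$-null by Theorem~\ref{thm:L}; so $L\in\mathcal B_{\mathbb F_p}$. On the other hand $L$ is not $\mathbb Q$-null, so Theorem~\ref{thm:ideals} for $G=\mathbb Q$ gives $L\notin\sigma\mathcal B_{\mathbb Q}\supseteq\sigma\mathcal B$.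
\end{proof}

There are many more ideals above $\sigma\mathcal B$. Let $\mathcal F=\{\mathbb Q\}\cup\{\mathbb F_p:p\text{ prime}\}$ be the set of prime fields, and for $\emptyset\ne\Phi\subseteq\mathcal F$ let $\mathcal B_\Phi=\bigcap_{F\in\Phi}\mathcal B_F$.

\begin{theorem}\label{thm:many}
Each $\sigma\mathcal B_\Phi$ is a non-trivial topologically invariant $\sigma$-ideal with Borel base containing $\sigma\mathcal B$, and for non-empty $\Phi,\Psi\subseteq\mathcal F$
\[
\sigma\mathcal B_\Psi\subseteq\sigma\mathcal B_\Phi\iff\Phi\subseteq\Psi .
\]
Hence the ideals $\sigma\mathcal B_\Phi$ with $\emptyset\ne\Phi\subsetneq\mathcal F$ are $2^{\aleph_0}$ pairwise distinct ideals, each strictly containing $\sigma\mathcal B$, and the ideals $\sigma\mathcal B_F$, $F\in\mathcal F$, are pairwise incomparable.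
\end{theorem}

Section~\ref{sec:model} explains the definition of $L$ on two coordinates. Sections~\ref{sec:Z} and~\ref{sec:avoid} prove Theorem~\ref{thm:ideals}, Sections~\ref{sec:crit} and~\ref{sec:L} prove Theorem~\ref{thm:L}, and Section~\ref{sec:many}, which is not needed for Corollary~\ref{cor:answer}, proves Theorem~\ref{thm:many}.

\section{The idea in two coordinates}\label{sec:model}

What must a set look like to be $\mathbb F_p$-null for all $p$ but not $\mathbb Q$-null? Let $A_k=h_k(K;\mathbb Z)$. The universal coefficient theorem gives
\[
h_k(K;G)\cong (A_k\otimes G)\oplus\operatorname{Tor}(A_{k-1},G).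
\]
For an abelian group $A$ we have $A\otimes\mathbb F_p=A/pA$ and $\operatorname{Tor}(A,\mathbb F_p)=\{a\in A:pa=0\}$, while $\operatorname{Tor}(A,\mathbb Q)=0$, and $A\otimes\mathbb Q=0$ exactly when $A$ is torsion. Therefore
\begin{itemize}
\item $K$ is $\mathbb F_p$-null if and only if multiplication by $p$ is bijective on every $A_k$;
\item $K$ is $\mathbb Q$-null if and only if every $A_k$ is a torsion group.
\end{itemize}
A torsion group on which every prime acts injectively is zero, so $K$ is $\mathbb Z$-null if and only if it is $F$-null for all $F\in\mathcal F$; thus $\mathcal B_{\mathcal F}=\mathcal B_{\mathbb Z}$. For the set $L$ the groups $A_k$ must be rational vector spaces, not all zero. The simplest way to achieve this is a loop in $X\setminus L$ whose homology class has infinite order and is divisible by every integer. One new coordinate makes a loop divisible by one integer, as follows.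

\begin{example}\label{ex:model}
Fix $m\ge1$. On $D\times D$ let $z(v,w)=4(2v)^m-2w$, $K=\{|z|\le1\}$ and $U=\{|z|>1\}$. The set $K$ is a tube around the graph $w=2(2v)^m$. Consider the loops $\gamma(a)=(a,0)$ and $\beta(a)=(0,-a)$, $a\in S^1$. Along the homotopies
\[
(a,-sa^m),\ \ 0\le s\le1,\qquad\text{and then}\qquad(ta,-a^m),\ \ 1\ge t\ge0,
\]
the function $z$ equals $(4\cdot2^m+2s)a^m$ and $(4(2t)^m+2)a^m$, so $|z|\ge2$ and both homotopies stay in $U$. They deform $\gamma$ to the loop $a\mapsto\beta(a^m)$. Hence
\[
[\gamma]=m[\beta]\quad\text{in }H_1(U;\mathbb Z).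
\]
The map $z/|z|:U\to S^1$ composed with $\beta$ is the identity, so $[\beta]$ has infinite order and is non-zero modulo every prime. Thus $[\gamma]\neq0$ in $H_1(U;\mathbb Q)$, and $[\gamma]=0$ in $H_1(U;\mathbb F_p)$ when $p\mid m$.
\end{example}

The loop $\gamma$ dies modulo $p$, at the price of a new loop $\beta$ that does not. But $\beta$ lives in the new coordinate and $z\beta(a)=2a$, just as $2v=2a$ along $\gamma$. So the step can be repeated with $z$ in the role of $2v$ and with a third coordinate, and so on; this is the recursion in Theorem~\ref{thm:L}, and it needs infinitely many coordinates. Explicitly, let $\beta_0(a)=(a,0,0,\dots)$ and, for $n\ge1$, let $\beta_n(a)$ have $n$th coordinate $-a$ and all other coordinates $0$. Then $z_n\beta_n(a)=2a$. Starting from $\beta_{n-1}(a)$, move the $n$th coordinate from $0$ to $-a^n$ and then shrink the $(n-1)$st coordinate to $0$; the values of $z_n$ are those of the example with $m=n$. So $[\beta_{n-1}]=n[\beta_n]$ in $H_1(\{|z_n|>1\};\mathbb Z)$, and $[\beta_0]=n!\,[\beta_n]$ in $H_1(X\setminus L;\mathbb Z)$ for all $n$. The exponent $n$ is chosen because every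 prime divides infinitely many $n$.

This computation handles the loops $\beta_n$ only. Membership in $\mathcal B_{\mathbb F_p}$ requires the vanishing of all classes, in all degrees, for the closures of all connected subsets of $L$. For that we need a condition that is inherited by subsets and implies nullity; it is given in Section~\ref{sec:crit}.

\section{Homological $Z_\omega$-sets are null}\label{sec:Z}

We recall two tools. The \emph{support} of a singular chain is the union of the images of the simplices that occur in it with non-zero coefficient; it is compact. For open subsets $U,V$ of a space $Y$ the relative Mayer--Vietoris sequence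
\begin{multline}\label{eq:MV}
H_{k+1}(Y,U)\oplus H_{k+1}(Y,V)\to H_{k+1}(Y,U\cup V)\\
\to H_k(Y,U\cap V)\to H_k(Y,U)\oplus H_k(Y,V)
\end{multline}
is exact, and its last map is induced, up to sign, by the two inclusions.

\begin{lemma}\label{lem:Znull}
If $C\subseteq X$ is a homological $Z_\omega$-set, then $C$ is $G$-null for every abelian group $G\ne0$. Hence $\mathcal B\subseteq\mathcal B_G$.
\end{lemma}

\begin{proof}
Let $Y=X\times[-1,1]$ with the metric $d(x,x')+|t-t'|$, and $C_0=C\times\{0\}$. Coefficients are in $G$. We show that $H_*(Y,Y\setminus C_0)=0$, and then that the extra factor only shifts the degree by one.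

\emph{Step 1: $H_k(Y,Y\setminus C_0)=0$ for all $k$.} Each simplex of a relative cycle can be pushed off $C_0$, but separate pushes need not agree on common faces. So we first realize the cycle by a single map of a polyhedron. Let $z=\sum g_i\sigma_i$ be a relative cycle with distinct $\sigma_i$, and let $\Sigma$ be the finite set of singular simplices consisting of the $\sigma_i$ and their iterated faces. Take one standard simplex $\Delta_\tau$ for each $\tau\in\Sigma$, and for each face $\tau'$ of $\tau$ glue $\Delta_{\tau'}$ to the corresponding face of $\Delta_\tau$ by the order-preserving affine map. The result is a finite $\Delta$-complex $\Pi$; the maps $\tau$ combine to $\varphi:\Pi\to Y$; and the $\Delta_\tau$ with $\tau$ mapping into $Y\setminus C_0$ form a subcomplex $\Pi_0$. The map $\varphi$ identifies the simplicial chain complex of $\Pi$ with the subcomplex of $C_*(Y)$ spanned by $\Sigma$. Since $\partial z$ is a chain in $Y\setminus C_0$, the chain $\sum g_i\Delta_{\sigma_i}$ is a relative cycle of $(\Pi,\Pi_0)$, and $[z]=\varphi_*(c)$ for its class $c\in H_k(\Pi,\Pi_0)$.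

The second barycentric subdivision of $\Pi$ is a finite simplicial complex, so $\Pi$ embeds in some $\mathbb I^n$. As $Y$ is homeomorphic to a product of intervals, Tietze's theorem extends $\varphi$ to a map $\mathbb I^n\to Y$. Choose $\eta>0$ smaller than the distance between any point of the compact set $\varphi(\Pi_0)$ and any point of $C_0$. Since $C_0$ is a $Z_n$-set, the extension is within $\eta$ of a map that misses $C_0$; let $\varphi':\Pi\to Y\setminus C_0$ be the restriction of that map. The space $Y$ is convex, and $(1-s)\varphi+s\varphi'$ is within $\eta$ of $\varphi$ for $s\in[0,1]$, so this is a homotopy of maps of pairs $(\Pi,\Pi_0)\to(Y,Y\setminus C_0)$. Hence $[z]=\varphi'_*(c)=0$, because $\varphi'$ maps all of $\Pi$ into $Y\setminus C_0$.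

\emph{Step 2: the shift.} Let $U_+=Y\setminus(C\times[-1,0])$ and $U_-=Y\setminus(C\times[0,1])$. These sets are open, $U_+\cup U_-=Y\setminus C_0$ and $U_+\cap U_-=(X\setminus C)\times[-1,1]$. The homotopy $(x,t)\mapsto(x,(1-s)t+s)$ keeps $t$ positive when it is positive, so it deforms $U_+$ within itself onto the contractible set $X\times\{1\}$; the homotopy $(x,(1-s)t-s)$ deforms $U_-$ onto $X\times\{-1\}$. Thus $H_*(Y,U_\pm)=0$, and \eqref{eq:MV} gives
\[
H_{k+1}(Y,Y\setminus C_0)\cong H_k\bigl(Y,(X\setminus C)\times[-1,1]\bigr)\cong H_k(X,X\setminus C).
\]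
The left side vanishes by Step~1.
\end{proof}

\section{Avoiding a set while staying non-null}\label{sec:avoid}

To show that a closed set $A$ is not covered by sets $B_1,B_2,\dots$, we look for non-empty compact sets $A\supseteq K_1\supseteq K_2\supseteq\cdots$ with $K_n\cap B_n=\emptyset$. Being non-empty is too weak to carry the induction, since $K_n$ might lie inside $B_{n+1}$. Being non-null is the property that survives. The first step shows how: if $K=X$ and $B$ is disconnected, separate two parts of $B$ by disjoint open sets $U,V$ and take $K^*=X\setminus(U\cup V)$. Then $K^*$ misses $B$, and $h_1(K^*)\ne0$ because $X\setminus K^*$ is disconnected. A class in degree $0$ has produced a class in degree $1$ on a smaller set. In general \eqref{eq:MV} does the same, provided that the class dies on both halves of the decomposition; this is arranged by passing to a minimal set that carries it.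

Fix $G\ne0$. For closed $K'\subseteq K$ the inclusion induces a \emph{restriction} $h_k(K)\to h_k(K')$, $\alpha\mapsto\alpha|K'$. For closed $K_1,K_2\subseteq X$, the sequence \eqref{eq:MV} with $U=X\setminus K_1$, $V=X\setminus K_2$ shows:
\begin{equation}\label{eq:split}
\text{if }0\ne\alpha\in h_k(K_1\cup K_2)\text{ and }\alpha|K_1=\alpha|K_2=0,\text{ then }h_{k+1}(K_1\cap K_2)\neq0 .
\end{equation}

\begin{lemma}[irreducible carriers]\label{lem:carrier}
If $K$ is closed and $0\ne\alpha\in h_k(K)$, there is a closed $K'\subseteq K$ with $\alpha|K'\ne0$ and $\alpha|K''=0$ for every closed $K''\subsetneq K'$.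
\end{lemma}

\begin{proof}
Apply Zorn's lemma to the family of closed $K'\subseteq K$ with $\alpha|K'\ne0$, which contains $K$. We must show that it contains the intersection $K_\infty$ of any non-empty chain $\mathcal K$ of its members. Suppose $\alpha|K_\infty=0$, and let the chain $z$ represent $\alpha$. Then $z=\partial w+c$ with $c$ a chain in $X\setminus K_\infty=\bigcup_{K'\in\mathcal K}(X\setminus K')$. The support of $c$ is compact and these open sets are linearly ordered by inclusion, so $c$ lies in one $X\setminus K'$. Then $\alpha|K'=0$, a contradiction.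
\end{proof}

\begin{lemma}[avoidance]\label{lem:avoid}
Let $B\subseteq X$ be a set such that $\overline C$ is $G$-null for every connected $C\subseteq B$. If $K\subseteq X$ is closed and not $G$-null, there is a closed set $K^*\subseteq K\setminus B$ that is not $G$-null.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:carrier} we may shrink $K$ so that some $0\ne\alpha\in h_k(K)$ restricts to $0$ on every proper closed subset of $K$. If $B\cap K=\emptyset$, take $K^*=K$. Otherwise, by \eqref{eq:split}, it suffices to write $K=K_1\cup K_2$ with $K_1,K_2$ proper closed subsets and $K_1\cap K_2\cap B=\emptyset$; then $K^*=K_1\cap K_2$ works.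

\emph{Case 1: $B\cap K$ is disconnected.} Write $B\cap K=U_0\sqcup V_0$ with $U_0,V_0$ non-empty and relatively open, so that neither meets the closure of the other. The sets $U=\{x\in K:d(x,U_0)<d(x,V_0)\}$ and $V=\{x\in K:d(x,V_0)<d(x,U_0)\}$ are disjoint, open in $K$, and contain $U_0$ and $V_0$. Take $K_1=K\setminus U$ and $K_2=K\setminus V$; their union is $K$, and their intersection $K\setminus(U\cup V)$ misses $B$.

\emph{Case 2: $B\cap K$ is connected and non-empty.} Now $B\cap K$ cannot be split, and the hypothesis on $B$ enters. The set $C=\overline{B\cap K}\subseteq K$ is $G$-null and $K$ is not, so there is $x^*\in K\setminus C$. Fix $0<\delta<d(x^*,C)$ and take $K_1=\{x\in K:d(x,C)\le\delta\}$, $K_2=\{x\in K:d(x,C)\ge\delta\}$. Then $x^*\notin K_1$, and $K_2$ misses the non-empty set $C\supseteq B\cap K$.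
\end{proof}

The lemma does not need $B$ to be Borel. It does need the hypothesis for closures of connected sets that are not closed, since $B\cap K$ need not be closed. The degree of the class grows by one at each application, which is possible without end only because the cube is infinite-dimensional.

\begin{proof}[Proof of Theorem~\ref{thm:ideals}]
Let $A$ be closed and not $G$-null, and suppose $A\subseteq\bigcup_{n\ge1}B_n$ with $B_n\in\mathcal B_G$. Put $K_0=A$ and, by Lemma~\ref{lem:avoid}, choose inductively closed sets $K_n\subseteq K_{n-1}\setminus B_n$ that are not $G$-null. They are non-empty, because $\emptyset$ is $G$-null, and compact, so there is a point $x\in\bigcap_nK_n\subseteq A$. It lies in no $B_n$, a contradiction. Hence $A\notin\sigma\mathcal B_G$.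

In particular $X\notin\sigma\mathcal B_G$, since $h_0(X)=G\ne0$. By Lemma~\ref{lem:Znull}, $\sigma\mathcal B\subseteq\sigma\mathcal B_G$, and $\sigma\mathcal B$ contains an uncountable set. So $\sigma\mathcal B_G$ is non-trivial. Countable unions of members of $\mathcal B_G$ are Borel, and every member of $\sigma\mathcal B_G$ lies in one. A homeomorphism $h$ of $X$ preserves Borel sets, connected sets and closures, and induces isomorphisms $h_k(\overline C)\cong h_k(h(\overline C))$. So $h$ and $h^{-1}$ map $\mathcal B_G$ into itself, and $\sigma\mathcal B_G$ is topologically invariant.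
\end{proof}

The closed members of $\sigma\mathcal B_G$ can be described completely.

\begin{proposition}\label{prop:closed}
A closed set $A\subseteq X$ belongs to $\sigma\mathcal B_G$ if and only if every closed subset of $A$ is $G$-null.
\end{proposition}

\begin{proof}
If every closed subset of $A$ is $G$-null, then $A\in\mathcal B_G$, since closures of connected subsets of $A$ lie in $A$. If $A\in\sigma\mathcal B_G$, then every closed $K\subseteq A$ is in $\sigma\mathcal B_G$, hence $G$-null by Theorem~\ref{thm:ideals}.
\end{proof}

\section{A criterion for nullity over a field}\label{sec:crit}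

In this section $F$ is a field, all homology and cohomology has coefficients in $F$, and $\iota$ is a generator of $H^1(S^1)$. On $\{x_n\neq0\}$ the angle of the $n$th coordinate defines the class $(x_n/|x_n|)^*\iota$.

\begin{lemma}\label{lem:crit}
Let $K\subseteq X$ be closed. Suppose that for infinitely many $n\ge1$ the following holds.
\begin{itemize}
\item[$(*)_n$] There are $r\in(0,1)$, an open set $W\supseteq K$ in $X$, and $\epsilon\in H^1(W)$ whose restriction to $W\cap\{|x_n|>r\}$ equals $(x_n/|x_n|)^*\iota$.
\end{itemize}
Then every closed subset of $K$ is $F$-null.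
\end{lemma}

Condition $(*)_n$ says that the angle class, defined near the boundary of the $n$th disc, extends over a neighborhood of $K$. It fails if $K$ contains a whole disc $\{x:x_i=a_i\text{ for }i\ne n\}$: the boundary circle of this disc bounds in $W$, so $\epsilon$ vanishes on it, while the angle class does not. It holds trivially if $K\subseteq W=\{|x_n|<r\}$, since then $W\cap\{|x_n|>r\}=\emptyset$. The set $\{x_1=0\}$ satisfies $(*)_1$, violates $(*)_n$ for $n\ge2$, and is not null; so one value of $n$ is not enough.

Here is the plan of the proof. A relative cycle can be moved into $D^n\times\{0\}$, where it has the form $\zeta\times0$, and for large $n$ its boundary may be moved freely in the $n$th coordinate without meeting $K$. In the trivial case $K\subseteq\{|x_n|<r\}$, slide $\zeta\times0$ to $\zeta\times1$, which misses $K$, and we are done. In general every level of the $n$th coordinate may meet $K$. Think of $\zeta\times0$ as the intersection of the $(k+2)$-chain $\zeta\times D$ with the zero set of $x_n$. If $x_n/|x_n|$ extended from the collar $\{|x_n|>r\}$ to a circle-valued map on a neighborhood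 of $K$, we could extend it further to a disc-valued map $g$ with no zeros near $K$, and intersect $\zeta\times D$ with the zero set of $g$ instead; the result should be homologous to $\zeta\times 0$ and misses $K$. We have only a cohomology class $\epsilon$, so we replace intersection with a zero set by its algebraic form, the cap product with a class of degree $2$.

\subsection*{Products}
For a singular $m$-simplex $\sigma$ with vertices $v_0,\dots,v_m$ and an $l$-cochain $\phi$ let $\sigma\cap\phi=\phi(\sigma|[v_0,\dots,v_l])\,\sigma|[v_l,\dots,v_m]$. If $\phi$ is a cocycle, then $\partial(y\cap\phi)=\pm(\partial y)\cap\phi$ for every chain $y$. Let $A,B\subseteq Y$ be open. The inclusion $C_*(A)+C_*(B)\to C_*(A\cup B)$ is a chain equivalence, so each $\xi\in H_m(Y,A\cup B)$ is represented by a chain $y$ with $\partial y\in C_*(A)+C_*(B)$. Each $u\in H^l(Y,A)$ is represented by a cocycle $\phi$ vanishing on $C_*(A)$. The product with $\phi$ kills $C_*(A)$ and maps $C_*(B)$ into $C_*(B)$, so $y\cap\phi$ is a cycle relative to $B$; its class is the \emph{cap product} $\xi\cap u\in H_{m-l}(Y,B)$. We use the following facts;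 $\langle\,,\rangle$ is evaluation of cohomology on homology.
\begin{itemize}
\item[(P1)] Let $A\subseteq A'$ and $B\subseteq B'$ be open, let $\tilde u\in H^l(Y,A')$ restrict to $u\in H^l(Y,A)$, and let $\xi\in H_m(Y,A\cup B)$ have image $\xi'\in H_m(Y,A'\cup B')$. Then the image of $\xi\cap u$ in $H_{m-l}(Y,B')$ is $\xi'\cap\tilde u$. Indeed, a cocycle $\phi$ for $\tilde u$ also represents $u$, a chain $y$ for $\xi$ also represents $\xi'$, and both classes are represented by $y\cap\phi$.
\item[(P2)] $\langle\psi,\xi\cap u\rangle=\langle u\cup\psi,\xi\rangle$ for $\psi\in H^{m-l}(Y,B)$, where $u\cup\psi\in H^m(Y,A\cup B)$; and $u\cup\psi=\psi\cup u$ if $l$ is even.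
\item[(P3)] For open $B_i\subseteq Y_i$ $(i=1,2)$ and classes $c_i\in H_{k_i}(Y_i,B_i)$ there is a cross product $c_1\times c_2\in H_{k_1+k_2}(Y_1\times Y_2,\,B_1\times Y_2\cup Y_1\times B_2)$, and for $\psi_i\in H^{k_i}(Y_i,B_i)$
\[
\langle \mathrm{pr}_1^*\psi_1\cup\mathrm{pr}_2^*\psi_2,\ c_1\times c_2\rangle=\pm\langle\psi_1,c_1\rangle\langle\psi_2,c_2\rangle,
\]
with a sign that depends only on $k_1,k_2$.
\item[(P4)] Over a field, evaluation identifies $H^k$ with $\operatorname{Hom}(H_k,F)$, so two homology classes with the same values under all cohomology classes are equal.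
\end{itemize}

\begin{proof}[Proof of Lemma~\ref{lem:crit}]
The hypothesis passes to closed subsets of $K$, with the same $r,W,\epsilon$, so it suffices to show that $K$ is $F$-null. Let $\alpha\in h_k(K)$ be represented by a chain $z$, and let $Q\subseteq X\setminus K$ be the support of $\partial z$.

\emph{Step 1: reduction to finitely many coordinates.} Let $Q_n$ be the set of points of $X$ that agree with some point of $Q$ in the coordinates $0,\dots,n-1$. Every point of $Q_n$ is within $\sum_{i\ge n}2^{1-i}=2^{2-n}$ of $Q$, and the disjoint compact sets $Q$ and $K$ are at positive distance if both are non-empty. So $Q_n\cap K=\emptyset$ for all large $n$. Since $(*)_n$ holds for infinitely many $n$, we can fix $n\ge1$ with $Q_n\cap K=\emptyset$ and $(*)_n$.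

The homotopy $x\mapsto(x_0,\dots,x_{n-1},sx_n,sx_{n+1},\dots)$, $s\in[0,1]$, keeps $Q$ inside $Q_n\subseteq X\setminus K$. By the prism formula, $z$ and its image under $x\mapsto(x_0,\dots,x_{n-1},0,0,\dots)$ differ by a boundary and a chain in $X\setminus K$, so that image also represents $\alpha$. Let
\[
Y=D^n\times D,\qquad j:Y\to X,\quad j(y,w)=(y,w,0,0,\dots),\qquad K'=j^{-1}(K),
\]
where $D^n$ carries the coordinates $0,\dots,n-1$. Let $\zeta$ and $Q'$ be the projections of $z$ and $Q$ to $D^n$, and let $\zeta\times0$ be the image of $\zeta$ under $y\mapsto(y,0)$. Let $S\subseteq D^n$ be the complement of the projection of the compact set $K'$. Then $S$ is open and $S\times D\subseteq Y\setminus K'$. Since $j(Q'\times D)\subseteq Q_n$ misses $K$, we have $Q'\subseteq S$, and $\partial\zeta$ is supported in $Q'$. So $\zeta$ defines a class $c\in H_k(D^n,S)$, the chain $\zeta\times0$ defines a class in $H_k(Y,S\times D)$, and $\alpha$ is the image of this class under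
\[
H_k(Y,S\times D)\to H_k(Y,Y\setminus K')\xrightarrow{\ j_*\ }H_k(X,X\setminus K).
\]
We show that the first map sends $[\zeta\times0]$ to $0$.

\emph{Step 2: the class of degree $2$.} Let $D_r=\{w\in D:|w|>r\}$, and consider the open sets
\[
A=D^n\times D_r,\qquad V=j^{-1}(W)\supseteq K',\qquad A'=A\cup V
\]
in $Y$. Let $\iota_r=(w/|w|)^*\iota$, a generator of $H^1(D_r)$, and $e=\mathrm{pr}_2^*\iota_r\in H^1(A)$. Since $j(A\cap V)\subseteq W\cap\{|x_n|>r\}$, condition $(*)_n$ says that $e$ and $j^*\epsilon\in H^1(V)$ agree on $A\cap V$. By exactness of $H^1(A')\to H^1(A)\oplus H^1(V)\to H^1(A\cap V)$ there is $\tilde e\in H^1(A')$ that restricts to $e$. With $\delta$ the connecting maps of the pairs, put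
\[
\tilde u=\delta\tilde e\in H^2(Y,A'),\qquad u=\delta e\in H^2(Y,A),\qquad u'=\delta\iota_r\in H^2(D,D_r).
\]
By naturality of $\delta$, $\tilde u$ restricts to $u$ and $u=\mathrm{pr}_2^*u'$. As $D$ is contractible, $u'$ generates $H^2(D,D_r)\cong F$, so by (P4) there is $[D]\in H_2(D,D_r)$ with $\langle u',[D]\rangle=1$. Let
\[
\xi=c\times[D]\in H_{k+2}\bigl(Y,A\cup(S\times D)\bigr).
\]

\emph{Step 3: $\xi\cap u=\pm[\zeta\times0]$ in $H_k(Y,S\times D)$.} For every $\psi\in H^k(D^n,S)$, (P2) and (P3) give
\[
\langle\psi,\mathrm{pr}_{1*}(\xi\cap u)\rangle=\langle\mathrm{pr}_1^*\psi,\xi\cap u\rangle=\langle\mathrm{pr}_1^*\psi\cup\mathrm{pr}_2^*u',c\times[D]\rangle=\pm\langle\psi,c\rangle,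
\]
with a sign depending only on $k$. By (P4), $\mathrm{pr}_{1*}(\xi\cap u)=\pm c=\pm\mathrm{pr}_{1*}[\zeta\times0]$. The projection $\mathrm{pr}_1:(Y,S\times D)\to(D^n,S)$ is a homotopy equivalence of pairs, and the claim follows. This is the step that uses that $F$ is a field.

\emph{Step 4: conclusion.} Apply (P1) with $B=S\times D$ and $B'=Y\setminus K'$. The image of $\xi\cap u$ in $H_k(Y,Y\setminus K')$ is $\xi'\cap\tilde u$, where $\xi'\in H_{k+2}(Y,A'\cup(Y\setminus K'))$. Since $K'\subseteq A'$, this group is $H_{k+2}(Y,Y)=0$. Hence $[\zeta\times0]$ maps to $0$, and $\alpha=0$.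
\end{proof}

\section{The set $L$}\label{sec:L}

We use two elementary facts. A map $S^1\to S^1$ of degree $m$, such as $w\mapsto w^m$, induces multiplication by $m$ on $H_1(S^1;F)$ and on $H^1(S^1;F)$. And if $f,g:Z\to\mathbb C$ are continuous, then
\begin{equation}\label{eq:segment}
|g-f|<|f|\text{ on }Z\ \Longrightarrow\ g\text{ has no zeros and }f/|f|\simeq g/|g|:Z\to S^1,
\end{equation}
because $f+s(g-f)$ has no zeros for $s\in[0,1]$.

\begin{proof}[Proof of Theorem~\ref{thm:L}]
\emph{Nullity modulo $p$.} Let $p$ be prime and let $n\ge1$ be divisible by $p$; there are infinitely many such $n$. We check $(*)_n$ for $K=L$, $F=\mathbb F_p$ with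
\[
r=\tfrac34,\qquad W=\{|z_n|<\tfrac32\}\supseteq L,\qquad\epsilon=0 .
\]
On $Z=W\cap\{|x_n|>\frac34\}$ we have $|4z_{n-1}^n-2x_n|=|z_n|<\frac32<|2x_n|$. By \eqref{eq:segment}, $z_{n-1}$ has no zeros on $Z$ and $x_n/|x_n|\simeq(z_{n-1}/|z_{n-1}|)^n$ there. So on $Z$
\[
(x_n/|x_n|)^*\iota=n\,(z_{n-1}/|z_{n-1}|)^*\iota=0=\epsilon|Z,
\]
because $n=0$ in $\mathbb F_p$. By Lemma~\ref{lem:crit}, all closed subsets of $L$ are $\mathbb F_p$-null.

\emph{Rational non-nullity.} Let $U_n=\{|z_n|>1\}$, so that $X\setminus L=\bigcup_{n\ge0}U_n$, and let $f_n=z_n/|z_n|:U_n\to S^1$. On $U_n$ we have $|4z_n^{n+1}|>4$ and $|z_{n+1}-4z_n^{n+1}|=2|x_{n+1}|\le2$. Hence $|z_{n+1}|>2$, so $U_n\subseteq U_{n+1}$, and $f_{n+1}|U_n\simeq f_n^{\,n+1}$ by \eqref{eq:segment}. Let $\gamma(a)=(a,0,0,\dots)$, $a\in S^1$. Then $z_0\gamma(a)=2a$, so $\gamma$ maps into $U_0$ and $f_0\gamma=\mathrm{id}$. By induction $f_n\gamma$ has degree $n!\ne0$, so $[\gamma]\neq0$ in $H_1(U_n;\mathbb Q)$ for every $n$. If $\gamma$ bounded a rational chain in $X\setminus L$, the compact support of that chain would lie in one of the increasing open sets $U_n$. Hence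 $H_2(X,X\setminus L;\mathbb Q)\cong H_1(X\setminus L;\mathbb Q)\ne0$.
\end{proof}

Together with Theorem~\ref{thm:ideals}, this proves Corollary~\ref{cor:answer}. In the terms of Section~\ref{sec:intro}: the closed set $L$ is not in $\sigma\mathcal B$, and yet countably many homeomorphic copies $h(L)$ and one member of $\sigma\mathcal B$ never cover the cube.

\section{Sets seen by one prime only}\label{sec:many}

The set $L$ is seen by $\mathbb Q$ and by no other prime field. Theorem~\ref{thm:many} needs such a set for each $\mathbb F_q$.

\begin{lemma}\label{lem:Lq}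
For every prime $q$ there is a closed set $L_q\subseteq X$ all of whose closed subsets are $F$-null for every field $F$ with $\operatorname{char}F\ne q$, while $H_2(X,X\setminus L_q;\mathbb F_q)\ne0$.
\end{lemma}

Changing the exponents in $L$ does not help: a loop detected modulo $q$ by a map to $S^1$ has non-zero degree and is also detected rationally. Since $L_q$ has to be $\mathbb Q$-null, the loop must be a torsion class, detected by a map to a space with torsion first homology. Let $M=S^1\cup_qD^2$ be the mod $q$ Moore space, obtained by attaching a disc to $S^1$ along $w\mapsto w^q$. It is a compact polyhedron whose only non-zero reduced integral homology group is $H_1(M)=\mathbb Z/q$, generated by the image of the inclusion $i:S^1\to M$; so $i_*:H_1(S^1;\mathbb F_q)\to H_1(M;\mathbb F_q)$ is an isomorphism.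

At stage $n$ we shall cover $X$ by two closed sets $P_n$ and $R_n$, and $L_q$ will be $\bigcap_nR_n$. On $P_n$, which contains the complement of $R_n$, we want a map to $M$ that extends the map of the previous stage; this keeps the loop alive modulo $q$. On $R_n$ we want a map to $S^1$ that equals $x_n^N$ where $|x_n|=1$, with $N$ a power of $q$; dividing by $N$ gives the class $\epsilon$ of $(*)_n$. A cover by two sets with maps to $M$ and to $S^1$ is what one obtains from a single map to the join of $M$ and $S^1$.

The \emph{join} $J=M*S^1$ is the quotient of $M\times S^1\times[0,1]$ in which the class $[m,w,t]$ does not depend on $w$ when $t=0$ and does not depend on $m$ when $t=1$. The $M$-coordinate is a well-defined map on $\{t\le\frac12\}$, and the $S^1$-coordinate on $\{t\ge\frac12\}$. For $N\ge1$ let $\lambda_N:J\to J$, $\lambda_N[m,w,t]=[m,w^N,t]$. The \emph{cone} $CM$ is the quotient of $M\times[0,1]$ in which $[m,s]$ does not depend on $m$ when $s=0$; we identify $M$ with $\{s=1\}$. It is a contractible compact polyhedron, hence an absolute extensor: every map from a closed subset of a metrizable space to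 $CM$ extends to the whole space.

\begin{lemma}\label{lem:join}
For some $N=q^l$ with $l\ge1$, the map $\lambda_N$ is null-homotopic.
\end{lemma}

\begin{proof}
Cover $J$ by the open sets $\{t<1\}\simeq M$ and $\{t>0\}\simeq S^1$, whose intersection is $M\times S^1\times(0,1)$; up to homotopy the inclusions of the intersection are the projections of $M\times S^1$.

By van Kampen's theorem $\pi_1(J)$ is generated by the images of $\pi_1(M)$ and $\pi_1(S^1)$, subject to $g=g'$ for all $(g,g')\in\pi_1(M)\times\pi_1(S^1)$. Taking $g'=1$ and then $g=1$ shows that $J$ is simply connected.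

In the reduced Mayer--Vietoris sequence the map $\tilde H_k(M\times S^1)\to\tilde H_k(M)\oplus\tilde H_k(S^1)$ is onto (use the slices $M\times\{w\}$ and $\{m\}\times S^1$), so $\tilde H_{k+1}(J)$ is isomorphic to its kernel. By the K\"unneth formula $H_*(M\times S^1)\cong H_*(M)\otimes H_*(S^1)$. In degree $1$ the map is an isomorphism onto $\mathbb Z/q\oplus\mathbb Z$; in degree $2$ the kernel is $H_1(M)\otimes H_1(S^1)=\mathbb Z/q$; in the other degrees the source is zero. So the only non-zero reduced integral homology group of $J$ is $H_3(J)\cong H_1(M)\otimes H_1(S^1)=\mathbb Z/q$. The map $\lambda_q$ preserves the cover and acts on the intersection as $\mathrm{id}\times(w\mapsto w^q)$, so it induces multiplication by $q$, that is $0$, on $H_3(J)$.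

A map that is zero in homology need not be null-homotopic, but an iterate of $\lambda_q$ is, by the following argument. Let $T$ be the mapping telescope of $J\xrightarrow{\lambda_q}J\xrightarrow{\lambda_q}\cdots$: the union of cylinders $J\times[l,l+1]$, $l\ge0$, in which the point $(y,l+1)$ of the $l$th cylinder is glued to the point $(\lambda_q(y),l+1)$ of the next one. With the cell structure on $J$ coming from cell structures on $M$ and on $S^1=\{1\}\cup(S^1\setminus\{1\})$, the map $\lambda_q$ is cellular, so $T$ is a CW complex. Let $T_l$ be the part of height at most $l$. Sliding along the cylinders is a deformation retraction of $T_l$ onto the copy $J\times\{l\}$ at the bottom of the $l$th cylinder, and it sends $(y,0)$ to $(\lambda_q^l(y),l)$. Every compact subset of $T$ lies in some $T_l$. Each $T_l\simeq J$ is simply connected, hence so is $T$. The inclusion $T_l\to T_{l+1}$ corresponds to $\lambda_q$, which is zero on reduced homology, hence $\tilde H_*(T)=0$. By the Hurewicz theorem all homotopy groups of $T$ vanish, and by Whitehead's theorem $T$ is contractible. So the inclusion $J\times\{0\}\to T$ is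 null-homotopic. The homotopy has compact image, which lies in some $T_l$ with $l\ge1$; composing it with the retraction of $T_l$ shows that $\lambda_q^l=\lambda_{q^l}$ is null-homotopic.
\end{proof}

With $S^1$ in place of $M$ the same computation gives multiplication by $N$ on $H_3(S^1*S^1)=\mathbb Z$, and no $\lambda_N$ is null-homotopic; this is where the torsion of $M$ is used. Passing from $q$ to $q^l$ costs nothing, since $q^l$ is still invertible in the fields of Lemma~\ref{lem:Lq}. Fix $N$ as in Lemma~\ref{lem:join}. The next lemma is the model for one stage.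

\begin{lemma}\label{lem:stage}
There are closed sets $P,R$ with $P\cup R=CM\times D$ and maps $\kappa:P\to M$, $\rho:R\to S^1$ such that
\begin{itemize}
\item[(a)] $M\times D\subseteq P$ and $\kappa(v,w)=v$ on $M\times D$;
\item[(b)] $CM\times S^1\subseteq R$ and $\rho(v,w)=w^N$ on $CM\times S^1$;
\item[(c)] $R\cap(M\times\{0\})=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $E=(M\times D)\cup(CM\times S^1)$ and define $b:E\to J$ by
\[
b(m,\tau a)=[m,a,\tau/2]\quad(\tau\in[0,1],\ a\in S^1),\qquad b([m,s],w)=[m,w,1-s/2].
\]
The first formula does not depend on $a$ when $\tau=0$, the second does not depend on $m$ when $s=0$, and both give $[m,w,\frac12]$ on $M\times S^1$; so $b$ is well defined and continuous. The map $\lambda_Nb$ is null-homotopic, and $(CM\times D,E)$ is a CW pair, so by the homotopy extension property the homotopy from a constant map to $\lambda_Nb$ extends, and $\lambda_Nb$ has an extension $\Theta:CM\times D\to J$. Put $P=\Theta^{-1}\{t\le\frac12\}$, $R=\Theta^{-1}\{t\ge\frac12\}$, and let $\kappa$ and $\rho$ be the $M$- and $S^1$-coordinates of $\Theta$ on $P$ and $R$. On $M\times D$ we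 have $\Theta(m,\tau a)=[m,a^N,\tau/2]$, which gives (a) and, for $\tau=0$, (c). On $CM\times S^1$ we have $\Theta([m,s],w)=[m,w^N,1-s/2]$, which gives (b).
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:Lq}]
\emph{Construction.} We define maps $g_n:X\to CM$ and put $C_n=g_n^{-1}(M)$. Let $g_0(x)=[i(a),s]$ for $x_0=sa$, $s\in[0,1]$, $a\in S^1$. Given $g_{n-1}$, with $n\ge1$, let
\[
\psi_n=(g_{n-1},x_n):X\to CM\times D,\qquad P_n=\psi_n^{-1}(P),\qquad R_n=\psi_n^{-1}(R),
\]
and let $g_n:X\to CM$ be an extension of $\kappa\psi_n:P_n\to M\subseteq CM$. Then $P_n\cup R_n=X$ and $P_n\subseteq C_n$. By (a), $C_{n-1}\subseteq P_n$ and $g_n=g_{n-1}$ on $C_{n-1}$. Put $L_q=\bigcap_{n\ge1}R_n$.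

\emph{Non-nullity modulo $q$.} Let $\gamma(a)=(a,0,0,\dots)$, $a\in S^1$. Then $\psi_1\gamma(a)=(i(a),0)\in M\times\{0\}$, so by (c) $\gamma$ maps into $X\setminus R_1\subseteq X\setminus L_q$. Suppose $\gamma$ bounds an $\mathbb F_q$-chain in $X\setminus L_q=\bigcup_{n\ge1}(X\setminus R_n)$. Its compact support lies in $\bigcup_{n\le m}(X\setminus R_n)$ for some $m$, and $X\setminus R_n\subseteq P_n\subseteq C_n\subseteq C_m$ for $n\le m$. So $[\gamma]=0$ in $H_1(C_m;\mathbb F_q)$. But $\gamma$ maps into $C_0$, where $g_m=g_0$, so the map $g_m:C_m\to M$ satisfies $g_m\gamma=g_0\gamma=i$. This contradicts the injectivity of $i_*$ on $H_1(S^1;\mathbb F_q)$. Hence $H_2(X,X\setminus L_q;\mathbb F_q)\cong H_1(X\setminus L_q;\mathbb F_q)\ne0$.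

\emph{Nullity for $\operatorname{char}F\ne q$.} We check $(*)_n$ for every $n\ge1$. By (b), $\{|x_n|=1\}\subseteq R_n$ and $\rho\psi_n=x_n^N$ on this set. Extend $\rho\psi_n:R_n\to S^1$ to a complex function on $X$ by Tietze's theorem, let $W\supseteq R_n\supseteq L_q$ be the open set where the extension is non-zero, and normalize it to $\hat\rho:W\to S^1$. The set of $x\in W$ with $x_n\ne0$ and $|\hat\rho(x)-(x_n/|x_n|)^N|<1$ is open and contains $\{|x_n|=1\}$. Its complement in $X$ is compact and $|x_n|<1$ there, so $|x_n|\le r$ there for some $r\in(0,1)$. Thus $\{|x_n|>r\}\subseteq W$, and $\hat\rho\simeq(x_n/|x_n|)^N$ on $\{|x_n|>r\}$ by \eqref{eq:segment}. Since $N=q^l$ is invertible in $F$, the class $\epsilon=N^{-1}\hat\rho^*\iota\in H^1(W;F)$ restricts to $N^{-1}\cdot N\,(x_n/|x_n|)^*\iota=(x_n/|x_n|)^*\iota$ on $\{|x_n|>r\}$. Lemma~\ref{lem:crit} applies to $K=L_q$.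
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
By Lemma~\ref{lem:Znull}, $\mathcal B\subseteq\mathcal B_\Phi$, so $\sigma\mathcal B_\Phi$ contains $\sigma\mathcal B$ and with it an uncountable set. For $F\in\Phi$ we have $\sigma\mathcal B_\Phi\subseteq\sigma\mathcal B_F\not\ni X$ by Theorem~\ref{thm:ideals}. The members of $\mathcal B_\Phi$ are Borel, and homeomorphisms of $X$ preserve each $\mathcal B_F$ and hence $\mathcal B_\Phi$; this gives the Borel base and invariance.

If $\Phi\subseteq\Psi$, then $\mathcal B_\Psi\subseteq\mathcal B_\Phi$. If $\Phi\not\subseteq\Psi$, pick $F_0\in\Phi\setminus\Psi$, and let $A=L$ if $F_0=\mathbb Q$ and $A=L_q$ if $F_0=\mathbb F_q$. By Theorem~\ref{thm:L} and Lemma~\ref{lem:Lq}, all closed subsets of $A$ are $F$-null for every $F\in\mathcal F\setminus\{F_0\}\supseteq\Psi$, so $A\in\mathcal B_\Psi$. But $A$ is closed and not $F_0$-null, so $A\notin\sigma\mathcal B_{F_0}\supseteq\sigma\mathcal B_\Phi$ by Theorem~\ref{thm:ideals}. Hence $\sigma\mathcal B_\Psi\not\subseteq\sigma\mathcal B_\Phi$.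

The equivalence shows that $\Phi\mapsto\sigma\mathcal B_\Phi$ is injective; as $\mathcal F$ is countably infinite, it has $2^{\aleph_0}$ non-empty proper subsets. For such $\Phi$ the equivalence gives $\sigma\mathcal B\subseteq\sigma\mathcal B_{\mathcal F}\subsetneq\sigma\mathcal B_\Phi$. Distinct singletons are incomparable, and so are the corresponding ideals.
\end{proof}

\begin{remark}
If $\Phi$ has at least two elements and $F\in\Phi$, then $\sigma\mathcal B_\Phi\subsetneq\sigma\mathcal B_F$ by Theorem~\ref{thm:many}, so $\sigma\mathcal B_\Phi$ is not maximal. Whether the ideals $\sigma\mathcal B_F$, $F\in\mathcal F$, are themselves maximal is not determined here.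
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMRZ}
Taras Banakh, Michal Morayne, Robert Ralowski, Szymon Zeberski,
\emph{Topologically invariant $\sigma$-ideals on the Hilbert cube},
arXiv:1302.5658 (2013).

\end{thebibliography}
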